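# Uniqueness of the predual of $\mathcal H^\infty(\mathbb D^n)$

All Banach spaces are complex.

## 1. Two preduals of $\ell_1$, side by side

Take $\ell_1$, written as sequences $y=(y_0,y_1,y_2,\dots)$ with $\|y\|=\sum_{n\ge 0}|y_n|$. It is the dual of a Banach space in more than one way.

The first way is the usual one. The dual of $c_0$ (null sequences indexed by $n\ge0$) is $\ell_1$, with $y$ acting by $x\mapsto\sum_{n\ge0} y_nx_n$.

For the second, let $c$ be the space of convergent sequences $x=(x_1,x_2,\dots)$ with the sup norm, and let $y\in\ell_1$ act on $c$ by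
$$x\longmapsto y_0\lim_n x_n+\sum_{n\ge1}y_nx_n .$$
The norm of this functional is at most $\|y\|$. It is also at least $\|y\|$: given $N$, choose unimodular $x_n$ with $x_ny_n=|y_n|$ for $1\le n\le N$, and let $x_n=\omega$ for $n>N$, where $|\omega|=1$ and $\omega y_0=|y_0|$. The value then has modulus at least $|y_0|+\sum_{1\le n\le N}|y_n|-\sum_{n>N}|y_n|$, which tends to $\|y\|$. Every $\varphi\in c^*$ arises in this way. Indeed $\varphi$ restricted to the null sequences in $c$ is given by some $(y_n)_{n\ge1}\in\ell_1$, and writing $x=(x-(\lim x)1)+(\lim x)1$ we find the formula above with $y_0=\varphi(1)-\sum_{n\ge1}y_n$. So $c^*=\ell_1$ isometrically.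

The spaces $c_0$ and $c$ are not isometric. The constant sequence $1$ is an extreme point of the unit ball of $c$. The unit ball of $c_0$ has no extreme points, because any $x$ in it has a coordinate with $|x_n|<\frac12$, and that coordinate can be moved by $\pm\frac12$ without leaving the ball.

To compare the two preduals, put both inside $\ell_1^*=\ell_\infty$. The first becomes $c_0\subset\ell_\infty$. The second becomes
$$M=\{w\in\ell_\infty:\ \lim_n w_n=w_0\},$$
where $x\in c$ corresponds to $w=(\lim x,x_1,x_2,\dots)$. Look at the unit vectors $e_n\in \ell_1$. Tested against $c_0$, they converge to $0$. Tested against $M$, they converge to $e_0$, since $w_n\to w_0$. Two things now go wrong for $M$.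

First, the coordinate functional $y\mapsto y_0$ is not in $M$: it is the sequence $(1,0,0,\dots)$, and $0\ne1$. Correspondingly, the vectors $e_n$, $n\ge1$, all have zeroth coordinate $0$, and their limit $e_0$ does not.

Second, coordinatewise multiplication by $e_0$ is not continuous for the topology defined by $M$: we have $e_0e_n=0$ for all $n\ge1$, while $e_0e_0=e_0$.

Now replace $\ell_1$ by a space of functions with a sup norm. For an open subset $U$ of a complex Banach space $E$, let $\mathcal H^\infty(U)$ be the Banach space of bounded holomorphic functions $f:U\to\mathbb C$ with $\|f\|_\infty=\sup_U|f|$ (written $\|f\|$ below); holomorphic means continuous, and holomorphic in one variable along each complex line. It is a dual space, and its natural coordinates are the point evaluations $\delta_a(f)=f(a)$. Can it have two different preduals, as $\ell_1$ does? T. Ando and P. Wojtaszczyk independently proved that for the disc $\mathbb D\subset\mathbb C$ the predual is unique, and this has been generalized to other planar domains. The paper "Free objects in Banach space theory" by Enrique García-Sánchez, David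 de Hevia and Pedro Tradacete (arXiv:2302.10807, 2023) asks about the polydisc: does $\mathcal H^\infty(\mathbb D^n)$ have a unique predual for $n>2$? We shall prove that it does, for every $n\ge1$.

## 2. Preduals as subspaces of the dual

**Definition.** A Banach space $X$ is a predual of $B$ if $X^*$ is isometrically isomorphic to $B$. The space $B$ has a unique predual if any two preduals of $B$ are isometrically isomorphic.

**Definition.** A concrete predual of $B$ is a norm-closed subspace $M\subset B^*$ such that $J_M:B\to M^*$, $J_M(f)(m)=m(f)$, is a surjective isometry. We say that $B$ has a strongly unique predual if it has exactly one concrete predual.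

In Section 1 both $c_0$ and $M$ are concrete preduals of $\ell_1$. Every predual is isometric to a concrete one. Indeed, let $\theta:X^*\to B$ be a surjective isometry, and for $x\in X$ let $m_x(f)=(\theta^{-1}f)(x)$. Then $\|m_x\|=\sup\{|\xi(x)|:\xi\in X^*,\|\xi\|\le1\}=\|x\|$, so $M=\{m_x:x\in X\}$ is a complete, hence closed, subspace of $B^*$ isometric to $X$. Under the identification $x\leftrightarrow m_x$ the map $J_M$ is $\theta^{-1}$, a surjective isometry. Consequently strong uniqueness implies uniqueness.

For a concrete predual $M$ let $\sigma(B,M)$ be the topology of pointwise convergence on $M$: $f_i\to f$ means $m(f_i)\to m(f)$ for each $m\in M$. This is the weak\* topology of $B=M^*$, and we shall use four textbook facts about it.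

1. It is a Hausdorff vector space topology, and closed balls of $B$ are $\sigma(B,M)$-compact (Banach–Alaoglu). So bounded nets have convergent subnets.
2. Closed balls are $\sigma(B,M)$-closed: if $\|f_i\|\le C$ and $f_i\to f$, then $\|f\|\le C$.
3. The $\sigma(B,M)$-continuous linear functionals on $B$ are exactly the elements of $M$.
4. (Krein–Šmulian) A linear subspace of $B$ whose intersection with the closed unit ball is $\sigma(B,M)$-closed is itself $\sigma(B,M)$-closed.

**Mujica's predual.** Let $U$ be a nonempty open subset of a complex Banach space, $B=\mathcal H^\infty(U)$, with closed unit ball $\mathbb B$. Mujica's holomorphic free space is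
$$\mathcal G^\infty(U)=\{u\in B^*: u|_{\mathbb B}\text{ is continuous for the compact-open topology}\}.$$
It contains every $\delta_a$, and it is a concrete predual of $B$. Here is why. It is norm closed, since norm convergence in $B^*$ is uniform convergence on $\mathbb B$. Write $G=\mathcal G^\infty(U)$ and $J=J_G$. Clearly $\|J(f)\|\le\|f\|$, and $\|J(f)\|\ge\sup_a|\delta_a(f)|=\|f\|$ because $\|\delta_a\|\le1$; so $J$ is isometric.

For surjectivity we first check that $\mathbb B$ is compact in the compact-open topology. If the ball of radius $r$ about $x$ lies in $U$, then the Schwarz lemma on the complex line through $x$ and $y$ gives $|f(y)-f(x)|\le 2\|y-x\|/r$ for $f\in\mathbb B$ and $\|y-x\|<r$. So $\mathbb B$ is equicontinuous, and on it pointwise convergence is the same as uniform convergence on compact sets. A pointwise limit of functions in $\mathbb B$ satisfies the same estimate, is bounded by $1$, and is holomorphic along complex lines; so it is in $\mathbb B$. Thus $\mathbb B$ is a closed subset of the compact product $\{|w|\le 1\}^U$. Now $J$ is continuous from $\mathbb B$ with this topology to $G^*$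 with its weak\* topology, so $J(\mathbb B)$ is weak\*-compact and convex. If some $\varphi\in G^*$ with $\|\varphi\|\le1$ were not in $J(\mathbb B)$, the Hahn–Banach theorem would give $u\in G$ with $\operatorname{Re}\varphi(u)>\sup_{f\in\mathbb B}\operatorname{Re}u(f)=\|u\|$, which is impossible. So $J$ is onto.

The result we are after is the following.

**Theorem B.** For every $n\ge1$ the only concrete predual of $\mathcal H^\infty(\mathbb D^n)$ is $\overline{\operatorname{span}}\{\delta_a:a\in\mathbb D^n\}=\mathcal G^\infty(\mathbb D^n)$. Hence $\mathcal H^\infty(\mathbb D^n)$ has a unique predual.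

## 3. Point evaluations in a predual, and $\ell_\infty$ by hand

In Section 1 the exotic predual was the one that missed a coordinate functional. The next two lemmas make this the whole issue.

**Lemma 1.** Let $M$ be a concrete predual of a Banach space $B$ and $\varphi\in B^*$. Suppose that whenever a net in $\{f\in B:\|f\|\le1,\ \varphi(f)=0\}$ converges in $\sigma(B,M)$, its limit lies in $\ker\varphi$. Then $\varphi\in M$.

*Proof.* The limit also lies in the unit ball, by fact 2. So $\ker\varphi\cap\{\|f\|\le1\}$ is $\sigma(B,M)$-closed, and by Krein–Šmulian $\ker\varphi$ is $\sigma(B,M)$-closed. A linear functional with closed kernel is continuous, so $\varphi\in M$ by fact 3. $\blacksquare$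

**Lemma 2.** Let $B=\mathcal H^\infty(U)$ and let $S\subset U$ be such that $f\in B$, $f|_S=0$ imply $f=0$. If $M$ is a concrete predual and $\delta_a\in M$ for all $a\in S$, then $M=N_S:=\overline{\operatorname{span}}\{\delta_a:a\in S\}$. Hence, if this holds for every concrete predual $M$, there is only one concrete predual, namely $N_S=\mathcal G^\infty(U)$.

*Proof.* $N_S$ is a closed subspace of $M$. If $N_S\ne M$, some nonzero element of $M^*=J_M(B)$ vanishes on $N_S$; that is, some $f\ne0$ in $B$ satisfies $f(a)=0$ for all $a\in S$, a contradiction. The last sentence follows because $\mathcal G^\infty(U)$ is a concrete predual. $\blacksquare$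

Let us test Lemma 1 on $B=\ell_\infty$ (sequences indexed by $n\ge1$). Let $M$ be any concrete predual and $\delta_n$ the $n$-th coordinate. Take a net with $\|f_i\|\le1$, $f_i(n)=0$ and $f_i\to f$ in $\sigma(B,M)$. For every $|\lambda|=1$ we have
$$\|\lambda e_n+f_i\|\le1,$$
because $e_n$ and $f_i$ have disjoint supports. By fact 2 the limit satisfies $\|\lambda e_n+f\|\le1$, and its $n$-th coordinate gives $|\lambda+f(n)|\le1$ for all $|\lambda|=1$. If $f(n)\neq0$, the choice $\lambda=f(n)/|f(n)|$ gives $1+|f(n)|\le1$, a contradiction. So $f(n)=0$, and $\delta_n\in M$ by Lemma 1. The argument of Lemma 2 applies verbatim with the $\delta_n$, so $M=\overline{\operatorname{span}}\{\delta_n\}$, which is $\ell_1$. Hence $\ell_\infty$ has a strongly unique predual.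

The mechanism is a norm inequality: $e_n$ takes the value $1$ at $n$ and leaves room for $f_i$. Norm inequalities survive weak\* limits for every predual, and that is all we have when nothing is known about $M$.

## 4. On the disc: what the maximum principle forbids, and what division would need

Let $B=\mathcal H^\infty(\mathbb D)$, $a\in\mathbb D$, and take a net with $\|f_i\|\le 1$, $f_i(a)=0$, $f_i\to f$ in $\sigma(B,M)$. By Lemma 1 we want $f(a)=0$. There are two natural attempts.

The first is to copy the $\ell_\infty$ argument, allowing a small error. We would want, for each $\varepsilon\in(0,1)$, a function $u\in B$ with $u(a)=1$ and $\|\lambda u+h\|\le1+\varepsilon$ for all $|\lambda|=1$ and all $h$ with $\|h\|\le1$, $h(a)=0$. No such $u$ exists. Apply the requirement to $h(z)=(z-a)/(1-\bar az)$: at each point we may choose the phase of $\lambda$, so $|u|+|h|\le1+\varepsilon$ on $\mathbb D$. Since $|h(z)|\to1$ as $|z|\to1$, we get $\limsup_{|z|\to1}|u(z)|\le\varepsilon$, and the maximum principle gives $|u(a)|\le\varepsilon<1$. An interior point cannot be isolated by a bounded holomorphic function.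

The second attempt uses the algebra. Since $f_i(a)=0$, write $f_i=(z-a)k_i$. The functions $k_i$ are bounded uniformly in $i$, by $1/(1-|a|)$, as the maximum principle on $|z-a|\le r$ with $r\uparrow1-|a|$ shows. So after passing to a subnet, $k_i\to k$ in $\sigma(B,M)$. If we could conclude
$$f=\lim_i(z-a)k_i=(z-a)k,$$
then $f(a)=0$ and we would be done. The second equality needs multiplication by $z-a$ to be $\sigma(B,M)$-continuous. But $M$ is given only through the Banach space structure of $B$; its definition says nothing about products. In Section 1, multiplication by $e_0$ was not continuous for the predual $M$ of $\ell_1$.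

The way out is to combine the two. The inequality argument fails at interior points, but works, up to $\varepsilon$, at suitable points of a boundary. There it will not produce evaluations in $M$. It will produce the continuity of multiplication, and division then carries us to the interior points.

## 5. Uniform algebras and functions close to a local indicator

**Definition.** A uniform algebra on a compact Hausdorff space $K$ is a closed subalgebra $B\subset C(K)$ (sup norm) that contains the constants and separates the points of $K$.

The disc algebra, of functions continuous on $\overline{\mathbb D}$ and holomorphic in $\mathbb D$, is one. So is $\mathcal H^\infty(U)$ for $U\ne\emptyset$, up to isometric isomorphism. It is a unital commutative Banach algebra with $\|f^2\|=\|f\|^2$, so $\|f^{2^k}\|^{1/2^k}=\|f\|$, and its spectral radius is its norm. Hence the Gelfand transform maps it isometrically onto a closed subalgebra of $C(K)$, where $K$ is its spectrum, and this subalgebra contains $1$ and separates points. Products in $\mathcal H^\infty(U)$ become pointwise products on $K$.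

For $g\in B$ and $m\in B^*$ let $(gm)(f)=m(gf)$.

**Theorem A.** Let $B$ be a uniform algebra on a compact Hausdorff space $K$ and $M\subset B^*$ a concrete predual. Then $gM\subset M$ for all $g\in B$. Equivalently, each multiplication $f\mapsto gf$ is $\sigma(B,M)$-continuous.

The equivalence is immediate. If $gM\subset M$ and $f_i\to f$, then $m(gf_i)=(gm)(f_i)\to(gm)(f)=m(gf)$ for every $m\in M$. Conversely, if multiplication by $g$ is continuous, then $gm$ is a $\sigma(B,M)$-continuous functional for each $m\in M$, so $gm\in M$ by fact 3.

**Definition.** A point $x\in K$ is a strong boundary point of $B$ if for each open $V\ni x$ there is $v\in B$ with $v(x)=\|v\|=1$ and $|v|<1$ on $K\setminus V$.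

For the disc algebra on $\overline{\mathbb D}$, each $x$ with $|x|=1$ is a strong boundary point: $v(z)=(1+\bar xz)/2$ has $v(x)=1$ and $|v|<1$ at all other points. A point $x\in\mathbb D$ is not one, since $v(x)=\|v\|=1$ forces $v\equiv1$.

We use one standard fact about these points (Bishop, de Leeuw; see Gamelin, *Uniform Algebras*, Ch. II §11, or Stout, *The Theory of Uniform Algebras*, §7): for each $f\in B$ there is a strong boundary point $x$ with $|f(x)|=\|f\|$. In particular, an element of $B$ that vanishes at all strong boundary points is $0$.

To imitate $e_n$ at a strong boundary point $x$, we want $u\in B$ with $u(x)=1$, with $u$ small away from $x$, and with $|u|+|1-u|$ nearly $1$, so that $\lambda u+(1-u)f$ has norm nearly at most $1$ when $\|f\|\le1$. A high power $u=v^k$ has the first two properties but can fail the third. In the disc algebra take $v(z)=(1+z)/2$. At $z=e^{2\pi i/k}$ we have $v=e^{\pi i/k}\cos(\pi/k)$, so $v^k=-\cos^k(\pi/k)$, which tends to $-1$. There $|v^k|+|1-v^k|\to3$.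

The set $\{w:|w|+|1-w|\le1+\varepsilon\}$ is a thin ellipse with foci $0$ and $1$. The remedy is to compose $v^k$ with a function that maps the disc into this ellipse and fixes $0$ and $1$.

**Lemma 3.** Let $B$ be a uniform algebra on $K$, $x$ a strong boundary point, $V\ni x$ open, and $0<\varepsilon<1$. There is $u\in B$ with
$$u(x)=1,\qquad |u|+|1-u|\le1+\varepsilon\ \text{ on }K,\qquad |u|\le\varepsilon\ \text{ on }K\setminus V.$$

*Proof.* For $\delta\in(0,1)$ let $\chi(t)=1-(1-t)^\delta$ on $\overline{\mathbb D}$, with the principal branch and $0^\delta=0$. Since $\operatorname{Re}(1-t)\ge0$, the function $\chi$ is continuous on $\overline{\mathbb D}$ and holomorphic in $\mathbb D$. Also $\chi(0)=0$ and $\chi(1)=1$. For $t\in\overline{\mathbb D}$ write $(1-t)^\delta=\rho e^{i\theta}$, where $0\le\rho\le2^\delta$ and $|\theta|\le\pi\delta/2$. Then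
$$|\chi(t)|+|1-\chi(t)|=|1-\rho e^{i\theta}|+\rho\le|1-\rho|+\rho|\theta|+\rho .$$
If $\rho\le1$, then $|1-\rho|+\rho=1$; if $\rho>1$, then $|1-\rho|+\rho=2\rho-1\le2^{\delta+1}-1$. In both cases
$$|\chi(t)|+|1-\chi(t)|\le(2^{\delta+1}-1)+2^\delta\pi\delta/2 .$$
The right side tends to $1$ as $\delta\to0$; fix $\delta$ for which it is at most $1+\varepsilon$.

Choose $v$ for $x$ and $V$ as in the definition of a strong boundary point, and let $u=\chi\circ v^k$. Since $\chi$ is a uniform limit of polynomials on $\overline{\mathbb D}$ (approximate $\chi(t)$ by $\chi(rt)$, $r<1$, and then use Taylor polynomials) and $v^k$ takes values in $\overline{\mathbb D}$, we have $u\in B$. Clearly $u(x)=\chi(1)=1$ and $|u|+|1-u|\le1+\varepsilon$. Finally, if $K\setminus V$ is nonempty, it is compact and $\sup_{K\setminus V}|v|<1$, so $v^k\to0$ uniformly there. Since $\chi$ is continuous with $\chi(0)=0$, we get $|u|\le\varepsilon$ on $K\setminus V$ for $k$ large. $\blacksquare$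

## 6. Every predual of a uniform algebra is a submodule

We prove Theorem A. Let $B$, $K$, $M$ be as there and $g\in B$. All limits are in $\sigma(B,M)$, and we keep the same index when passing to subnets.

**Step 1.** *This step reduces the theorem to a statement about limits of bounded nets.* We claim:

$$\text{if }\|f_i\|\le1,\quad f_i\to f,\quad gf_i\to h,\quad\text{then }h=gf. \tag{1}$$

Suppose (1) is known, and let $m\in M$. We apply Lemma 1 to $\varphi=gm$. Take a net with $\|f_i\|\le1$, $m(gf_i)=0$ and $f_i\to f$. The net $gf_i$ is bounded by $\|g\|$, so after passing to a subnet it converges to some $h$, and $m(h)=\lim m(gf_i)=0$. By (1), $h=gf$, so $(gm)(f)=m(gf)=0$. Lemma 1 gives $gm\in M$, which is Theorem A.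

**Step 2.** *This step localizes (1) at one strong boundary point.* In the situation of (1), fix a strong boundary point $x$, and put
$$g_0=g-g(x)1,\qquad w=h-g(x)f=\lim_i g_0f_i .$$
It suffices to show $w(x)=0$ for each such $x$. For then $h(x)=g(x)f(x)$, so $h-gf\in B$ vanishes at all strong boundary points, and $h=gf$. Evaluation at $x$ is not known to be $\sigma(B,M)$-continuous, so $w(x)=0$ does not simply follow from $(g_0f_i)(x)=0$. If $g_0=0$, then $w=0$, so assume $g_0\ne0$.

**Step 3.** *This step splits $g_0f_i$ into a part that is small in norm and a part that leaves room at $x$.* Let $0<\varepsilon<1$. The set $V=\{y\in K:|g_0(y)|<\varepsilon\}$ is open and contains $x$. Take $u$ from Lemma 3 for $x$, $V$, $\varepsilon$, and write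
$$g_0f_i=ug_0f_i+(1-u)g_0f_i .$$
On $V$ we have $|u|\le1+\varepsilon\le2$ and $|g_0|<\varepsilon$; off $V$ we have $|u|\le\varepsilon$. Hence
$$\|ug_0f_i\|\le\|ug_0\|\le\max(2\varepsilon,\varepsilon\|g_0\|). \tag{2}$$
The net $(1-u)g_0f_i$ is bounded. Pass to a subnet along which it converges, to $w_1$ say. Then $ug_0f_i\to w-w_1$.

**Step 4.** *This step bounds $w(x)-w_1(x)$.* By (2) and fact 2, $\|w-w_1\|\le\max(2\varepsilon,\varepsilon\|g_0\|)$. In particular
$$|w(x)-w_1(x)|\le\max(2\varepsilon,\varepsilon\|g_0\|). \tag{3}$$

**Step 5.** *This step bounds $w_1(x)$ by the argument used for $\ell_\infty$.* Let $|\lambda|=1$. Since $|g_0f_i|\le\|g_0\|$ on $K$,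
$$\Big\|\lambda u+\frac{(1-u)g_0f_i}{\|g_0\|}\Big\|\le\sup_K\big(|u|+|1-u|\big)\le1+\varepsilon .$$
By fact 2 the same bound holds for the limit: $\|\lambda u+w_1/\|g_0\|\,\|\le1+\varepsilon$. This is an element of $B$; evaluate it at $x$, where $u(x)=1$:
$$\big|\lambda+w_1(x)/\|g_0\|\,\big|\le1+\varepsilon\qquad\text{for all }|\lambda|=1 .$$
Choosing the phase of $\lambda$ to agree with that of $w_1(x)$, we get $1+|w_1(x)|/\|g_0\|\le1+\varepsilon$, so
$$|w_1(x)|\le\varepsilon\|g_0\|. \tag{4}$$

**Step 6.** *This step lets $\varepsilon\to0$.* By (3) and (4), $|w(x)|\le\max(2\varepsilon,\varepsilon\|g_0\|)+\varepsilon\|g_0\|$. The function $w_1$ depends on $\varepsilon$, but $w$ does not: it is the limit of the whole original net. Hence $w(x)=0$, and by Steps 2 and 1 the theorem is proved. $\blacksquare$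

## 7. Telescoping and division on the polydisc

With Theorem A, the division argument of Section 4 is complete for $n=1$. For $n\ge2$ the condition $f(a)=0$ does not let us divide by a single function: $f(z)=z_1+z_2$ vanishes at $0$ but is divisible by neither $z_1$ nor $z_2$. So we change one coordinate at a time. For $n=2$ and $f(a)=0$,
$$f(z_1,z_2)=\big[f(z_1,z_2)-f(a_1,z_2)\big]+\big[f(a_1,z_2)-f(a_1,a_2)\big],$$
where the first bracket vanishes for $z_1=a_1$ and the second for $z_2=a_2$.

We isolate the division step in a form that will be used again in Section 9.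

**Lemma 4.** Let $U=U_1\times\dots\times U_m$ with each $U_l$ a nonempty open set in some $\mathbb C^{d_l}$, let $U_j\subset\mathbb C$ for a certain $j$, and let $\{|\zeta-a_j|\le r\}\subset U_j$ with $r>0$. If $h\in\mathcal H^\infty(U)$ vanishes whenever $z_j=a_j$, then $k=h/(z_j-a_j)$ extends to a function in $\mathcal H^\infty(U)$ with $\|k\|\le\|h\|/r$.

*Proof.* Away from $z_j=a_j$ the quotient is holomorphic. For $|z_j-a_j|<r$ the fundamental theorem of calculus gives $h(z)=(z_j-a_j)\int_0^1\partial_{z_j}h(\dots,a_j+s(z_j-a_j),\dots)\,ds$, and the integral is holomorphic in $z$; it is the required extension. If $|z_j-a_j|\ge r$, then $|k(z)|\le\|h\|/r$ trivially. If $|z_j-a_j|<r$, fix the other variables and apply the maximum principle in $z_j$ on the disc $|z_j-a_j|\le r$, on whose boundary $|k|\le\|h\|/r$. $\blacksquare$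

*Proof of Theorem B.* Let $B=\mathcal H^\infty(\mathbb D^n)$, let $M$ be any concrete predual, and $a\in\mathbb D^n$.

**Step 1.** *This step sets up Lemma 1.* Take a net with $\|f_i\|\le1$, $f_i(a)=0$ and $f_i\to f$ in $\sigma(B,M)$. We must show $f(a)=0$.

**Step 2.** *This step writes $f_i$ as a combination of the $z_j-a_j$ with coefficients bounded independently of $i$.* For $1\le j\le n$ put
$$t_{ij}(z)=f_i(a_1,\dots,a_{j-1},z_j,z_{j+1},\dots,z_n)-f_i(a_1,\dots,a_{j-1},a_j,z_{j+1},\dots,z_n). \tag{5}$$
The second term of $t_{ij}$ is the first term of $t_{i,j+1}$, so the sum telescopes: $\sum_jt_{ij}=f_i-f_i(a)=f_i$. Moreover $\|t_{ij}\|\le2$, and $t_{ij}=0$ when $z_j=a_j$. By Lemma 4, applied with every $r<1-|a_j|$, we have $t_{ij}=(z_j-a_j)k_{ij}$ with $k_{ij}\in B$ and $\|k_{ij}\|\le2/(1-|a_j|)$.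

**Step 3.** *This step passes to the limit.* Bounded balls are $\sigma(B,M)$-compact, and there are finitely many indices $j$. So there is a subnet along which $k_{ij}\to k_j\in B$ in $\sigma(B,M)$ for every $j$. The function $z_j-a_j$ is in $B$, so by Theorem A multiplication by it is $\sigma(B,M)$-continuous. Hence
$$f=\lim_i\sum_{j=1}^n(z_j-a_j)k_{ij}=\sum_{j=1}^n(z_j-a_j)k_j,$$
and $f(a)=0$.

**Step 4.** *This step identifies $M$.* By Lemma 1, $\delta_a\in M$. Since $a$ and $M$ were arbitrary, Lemma 2 with $S=\mathbb D^n$ shows that $\overline{\operatorname{span}}\{\delta_a:a\in\mathbb D^n\}=\mathcal G^\infty(\mathbb D^n)$ is the only concrete predual. By Section 2, $\mathcal H^\infty(\mathbb D^n)$ has a unique predual. $\blacksquare$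

In particular the answer for $n>2$ is yes.

## 8. Finitely generated ideals of functions vanishing at a point

For $a\in U$ let $I_a=\ker\delta_a=\{f\in\mathcal H^\infty(U):f(a)=0\}$. It is finitely generated if $I_a=\sum_{l=1}^Nu_l\,\mathcal H^\infty(U)$ for some $u_1,\dots,u_N\in I_a$. Step 2 above shows that on the polydisc $I_a$ is generated by $z_1-a_1,\dots,z_n-a_n$. The same proof structure gives more.

**Theorem C.**

1. Let $U=U_1\times\dots\times U_m$, where each $U_j$ is either an arbitrary nonempty open subset of $\mathbb C$ or the open Euclidean unit ball of some $\mathbb C^{d_j}$. Then $\mathcal H^\infty(U)$ has a strongly unique predual.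
2. Let $U$ be a nonempty open subset of a complex Banach space. Suppose there is a set $S\subset U$ such that $f\in\mathcal H^\infty(U)$, $f|_S=0$ imply $f=0$, and such that for each $a\in S$ the ideal $I_a$ is finitely generated in $\mathcal H^\infty(U)$. Then $\mathcal H^\infty(U)$ has a strongly unique predual.
3. If $\mathcal H^\infty(U)$ and $\mathcal H^\infty(V)$ have strongly unique preduals, every surjective linear isometry between them is a homeomorphism for the weak\* topologies.

*Proof of part 2.* Let $B=\mathcal H^\infty(U)$, let $M$ be a concrete predual, and let $a\in S$, $I_a=\sum_{l=1}^Nu_lB$ with $u_l\in I_a$. On the polydisc we had explicit bounds for the coefficients; here they come from the open mapping theorem. The map $T:B^N\to I_a$, $T(g_1,\dots,g_N)=\sum_lu_lg_l$, is bounded and onto the Banach space $I_a$ (closed in $B$). So there is a constant $C$ such that each $f\in I_a$ with $\|f\|\le1$ can be written as $\sum_lu_lg_l$ with all $\|g_l\|\le C$.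

Let $\|f_i\|\le1$, $f_i(a)=0$, $f_i\to f$ in $\sigma(B,M)$, and write $f_i=\sum_lu_lg_{il}$ with $\|g_{il}\|\le C$. Pass to a subnet with $g_{il}\to g_l$ for every $l$. By Theorem A, $f=\sum_lu_lg_l$, so $f(a)=0$. Lemma 1 gives $\delta_a\in M$, and Lemma 2 gives the result. $\blacksquare$

*Proof of part 3.* Here the weak\* topologies are those given by the only concrete preduals, which are $\mathcal G^\infty(U)$ and $\mathcal G^\infty(V)$. Let $\Theta:\mathcal H^\infty(U)\to\mathcal H^\infty(V)$ be a surjective isometry, and put $M=\{m\circ\Theta:m\in\mathcal G^\infty(V)\}$. The map $m\mapsto m\circ\Theta$ is an isometry between the dual spaces, so $M$ is norm closed and isometric to $\mathcal G^\infty(V)$. Since $J_M(f)(m\circ\Theta)=m(\Theta f)=J_{\mathcal G^\infty(V)}(\Theta f)(m)$, the map $J_M$ is a surjective isometry. So $M$ is a concrete predual of $\mathcal H^\infty(U)$, and $M=\mathcal G^\infty(U)$. The inclusion $M\subset\mathcal G^\infty(U)$ says that $m\circ\Theta$ is weak\*-continuous for every $m\in\mathcal G^\infty(V)$, that is, $\Theta$ is weak\*-continuous. The inclusion $\mathcal G^\infty(U)\subset M$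 says that $m'\circ\Theta^{-1}\in\mathcal G^\infty(V)$ for every $m'\in\mathcal G^\infty(U)$, that is, $\Theta^{-1}$ is weak\*-continuous. $\blacksquare$

## 9. Products of arbitrary planar open sets and Euclidean balls

It remains to prove part 1 of Theorem C. Let $B=\mathcal H^\infty(U)$ with $U=U_1\times\dots\times U_m$ as there. Three things differ from the polydisc: a planar factor may carry no nonconstant bounded holomorphic functions (for instance $\mathbb C$); it may be unbounded, so that $z_j-a_j\notin B$ (for instance the half-plane $\operatorname{Re}z>0$, where $1/(1+z)$ is a nonconstant bounded function); and on a ball factor one variable is a vector, so that division must be replaced by a formula with several coefficients.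

**Step 1.** *This step moves the point $a$ to the center of each ball factor.* We claim that it is enough to prove $\delta_a\in M$ for every concrete predual $M$ and every $a=(a_1,\dots,a_m)\in U$ with $a_j=0$ whenever $U_j$ is a ball. Let $a\in U$ be arbitrary and $M$ a concrete predual. The automorphism group of a Euclidean ball is transitive, so there is an automorphism $\Phi$ of $U$, acting on the ball factors only, such that $a'=\Phi(a)$ has the required form. The map $C_\Phi f=f\circ\Phi$ is a surjective isometry of $B$. As in the proof of part 3, $M'=\{m\circ C_\Phi:m\in M\}$ is a concrete predual. So $\delta_{a'}\in M'$, say $\delta_{a'}=m\circ C_\Phi$ with $m\in M$. Then $m(f)=\delta_{a'}(f\circ\Phi^{-1})=f(a)$, so $\delta_a=m\in M$. Once all $\delta_a$, $a\in U$, lie in all $M$, Lemma 2 with $S=U$ finishes the proof.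

**Step 2.** *This step reduces to one factor at a time.* Let $a$ be as required in Step 1, and take a net with $\|f_i\|\le1$, $f_i(a)=0$ and $f_i\to f$ in $\sigma(B,M)$. Define $t_{ij}$, $1\le j\le m$, by (5) with $m$ in place of $n$, where $z_j\in U_j$ may now be a vector. Again $\sum_jt_{ij}=f_i$, $\|t_{ij}\|\le2$, and $t_{ij}=0$ when $z_j=a_j$. Pass to a subnet with $t_{ij}\to t_j$ for every $j$. Then $f=\sum_jt_j$, and by Lemma 1 it suffices to show $t_j(a)=0$ for each $j$. Fix $j$. If $U_j\subset\mathbb C$ is given as a planar open set, let $V_j$ be the component of $U_j$ that contains $a_j$.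

**Step 3.** *This step treats a planar $U_j$ for which every function in $\mathcal H^\infty(V_j)$ is constant.* For fixed values of the other variables, $t_{ij}$ is a bounded holomorphic function of $z_j\in V_j$, hence constant there, and it vanishes at $z_j=a_j$. So $t_{ij}=0$ whenever $z_j\in V_j$. Let $e_j(z)=1$ if $z_j\in V_j$ and $e_j(z)=0$ otherwise; this function is locally constant, so $e_j\in B$. We have $(1-e_j)t_{ij}=t_{ij}$, and Theorem A gives $(1-e_j)t_j=t_j$ in the limit. Since $e_j(a)=1$, we get $t_j(a)=0$.

**Step 4.** *This step treats a planar $U_j$ for which there is a nonconstant $g\in\mathcal H^\infty(V_j)$.* The function $z_j-a_j$ may be unbounded, so Theorem A may not apply to it; we let $g-g(a_j)$ take its place. Extend $g$ by $0$ to the rest of $U_j$ and regard it as the element $z\mapsto g(z_j)$ of $B$. Choose $r>0$ with $\{|\zeta-a_j|\le r\}\subset V_j$. By Lemma 4 the functions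
$$k_{ij}=\frac{t_{ij}}{z_j-a_j},\qquad q=\frac{g-g(a_j)}{z_j-a_j}$$
extend to elements of $B$ with norms at most $2/r$ and $2\|g\|/r$. Off $z_j=a_j$, and then by continuity everywhere,
$$(g-g(a_j))\,k_{ij}=q\,t_{ij}.$$
Both multipliers, $g-g(a_j)$ and $q$, are in $B$. Pass to a subnet with $k_{ij}\to k_j$; Theorem A gives $(g-g(a_j))k_j=q\,t_j$. Now multiply pointwise by $z_j-a_j$; no limit is involved anymore, so boundedness does not matter. We get
$$(g-g(a_j))\big((z_j-a_j)k_j-t_j\big)=0\quad\text{on }U .$$
The connected component of $U$ containing $a$ is the product of the components of the factors, its $j$-th factor being $V_j$. On it $g-g(a_j)$ is not identically zero, because $g$ is not constant on $V_j$. By the identity theorem $t_j=(z_j-a_j)k_j$ there, so $t_j(a)=0$.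

**Step 5.** *This step treats a ball factor: it writes $t_{ij}$ as a combination of the coordinates of $z_j$.* Let $U_j$ be the unit ball of $\mathbb C^d$, so $a_j=0$. For $l=1,\dots,d$ let
$$k_{ijl}(z)=\int_0^1D_lf_i(a_1,\dots,a_{j-1},sz_j,z_{j+1},\dots,z_m)\,ds,$$
where $D_l$ is the derivative in the $l$-th coordinate of the $j$-th variable. The integrand is continuous in $(s,z)$ and holomorphic in $z$, so $k_{ijl}$ is holomorphic on $U$. By the chain rule and the fundamental theorem of calculus,
$$\sum_{l=1}^dz_{j,l}\,k_{ijl}(z)=\int_0^1\frac{d}{ds}f_i(a_1,\dots,a_{j-1},sz_j,z_{j+1},\dots,z_m)\,ds=t_{ij}(z),$$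
since $a_j=0$. To use compactness we need a bound on $k_{ijl}$ independent of $i$.

**Step 6.** *This step proves $\|k_{ijl}\|\le6$.* Fix the variables other than the $j$-th, and put $F(\zeta)=f_i(a_1,\dots,a_{j-1},\zeta,z_{j+1},\dots,z_m)$ for $|\zeta|<1$, so $|F|\le1$, and $k_l(\zeta)=\int_0^1D_lF(s\zeta)\,ds$. The crude Cauchy estimate on the disc of radius $1-s|\zeta|$ about $s\zeta$ in direction $e_l$ gives only $|D_lF(s\zeta)|\le1/(1-s|\zeta|)$. Its integral is $\frac1{|\zeta|}\log\frac1{1-|\zeta|}$, which is unbounded as $|\zeta|\to1$. We do better by splitting $e_l$ into a part along $\zeta$, where the integral can be computed exactly, and a part orthogonal to $\zeta$, where there is more room inside the ball.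

Let $\frac12\le|\zeta|<1$ and put
$$v_l=e_l-\frac{\bar\zeta_l}{|\zeta|^2}\,\zeta .$$
This is $e_l$ minus its orthogonal projection onto $\mathbb C\zeta$, so $v_l\perp\zeta$ and $|v_l|\le1$. Writing $D_v=\sum_qv_qD_q$, we have
$$k_l(\zeta)=\int_0^1D_{v_l}F(s\zeta)\,ds+\frac{\bar\zeta_l}{|\zeta|^2}\int_0^1\sum_q\zeta_qD_qF(s\zeta)\,ds
=\int_0^1D_{v_l}F(s\zeta)\,ds+\frac{\bar\zeta_l}{|\zeta|^2}\big(F(\zeta)-F(0)\big).$$
The last term is at most $2/|\zeta|\le4$ in modulus. For the remaining integral, orthogonality gives $|s\zeta+\lambda v_l|^2\le s^2|\zeta|^2+|\lambda|^2$, so $\lambda\mapsto F(s\zeta+\lambda v_l)$ is defined, holomorphic and bounded by $1$ for $|\lambda|^2<1-s^2|\zeta|^2$. Cauchy's estimate gives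
$$|D_{v_l}F(s\zeta)|\le(1-s^2|\zeta|^2)^{-1/2}\le(1-s^2)^{-1/2}\qquad(0\le s<1),$$
and $\int_0^1(1-s^2)^{-1/2}ds=\pi/2$. Hence $|k_l(\zeta)|\le4+\pi/2<6$ for $\frac12\le|\zeta|<1$. For $|\zeta|<\frac12$ the same bound follows from the maximum principle on the ball $|\zeta|\le\frac12$. Since the bound does not depend on the fixed variables or on $i$, the claim is proved.

**Step 7.** *This step passes to the limit in a ball factor.* Pass to a subnet with $k_{ijl}\to k_{jl}\in B$ for $l=1,\dots,d$. The coordinates $z_{j,l}$ are in $B$, so Theorem A gives $t_j=\lim_i\sum_lz_{j,l}k_{ijl}=\sum_lz_{j,l}k_{jl}$. At $z=a$ all $z_{j,l}$ vanish, because $a_j=0$. So $t_j(a)=0$.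

Steps 3, 4 and 7 cover all factors. Hence $f(a)=\sum_jt_j(a)=0$, and $\delta_a\in M$ by Lemma 1. With Step 1, this proves part 1 of Theorem C. $\blacksquare$
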